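
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{A motivic McKay correspondence for linear actions of $\alpha_p$}


\begin{abstract}
Let $k$ be an algebraically closed field of characteristic $p>0$. Let $\alpha_p$ act on $V=\mathbb A^n_k$ through a nilpotent linear derivation with Jordan blocks of sizes $d_1,\dots,d_l\le p$, and let $\mathbb Z/p\mathbb Z$ act on $W=\mathbb A^n_k$ through unipotent Jordan blocks of the same sizes. If $\sum_\lambda d_\lambda(d_\lambda-1)/2\ge 2$, we prove that the stringy motive of $V/\alpha_p$, and the stringy motive at the image of the origin, are integrals of explicit functions over the space of $\alpha_p$-torsors over $k((t))$, and that they coincide with the stringy motives of $W/(\mathbb Z/p\mathbb Z)$. This solves a problem posed by Tonini and Yasuda. The proof is direct: outside a negligible set, an arc of the quotient is a pair consisting of a torsor and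 an equivariant map, and in these terms the motivic measure defined by the canonical sheaf becomes a product measure. We also prove a version in which the torsor is prescribed, treat $\mathbb Z/p\mathbb Z$ by the same method, compute the value, and show that the hypothesis cannot be weakened.
\end{abstract}

\section{The question and the answer}

\subsection{Two quotients}

Let $k$ be an algebraically closed field of characteristic $p>0$. Fix $\mathbf d=(d_1,\dots,d_l)$ with $1\le d_\lambda\le p$ and put
\[
n=\sum_\lambda d_\lambda ,\qquad D_{\mathbf d}=\sum_\lambda \frac{d_\lambda(d_\lambda-1)}2 .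
\]
Let $\mathcal I$ be the set of pairs $(\lambda,m)$ with $1\le\lambda\le l$, $1\le m\le d_\lambda$, let $\mathbf x=(x^\lambda_m)_{(\lambda,m)\in\mathcal I}$ be the vector of coordinates on $\mathbb A^n_k$, and put $x^\lambda_0=0$. Let $N$ be the nilpotent matrix with $(Nv)^\lambda_m=v^\lambda_{m-1}$, where $v^\lambda_0=0$; on the standard basis, $Ne^\lambda_m=e^\lambda_{m+1}$, where $e^\lambda_m=0$ for $m>d_\lambda$.

The group scheme $G=\alpha_p=\operatorname{Spec}k[\varepsilon]/(\varepsilon^p)$ acts on an affine scheme $\operatorname{Spec}A$ through a derivation $\delta$ of $A$ with $\delta^p=0$; the coaction is $a\mapsto\sum_{i<p}\delta^i(a)\varepsilon^i/i!$. Let $G$ act on $V=\mathbb A^n_k$ by the derivation with $\delta\mathbf x=N\mathbf x$, that is, $\delta(x^\lambda_m)=x^\lambda_{m-1}$. Since $d_\lambda\le p$, we have $N^p=0$. The operator $\delta^p$ is again a derivation and kills the coordinates, so $\delta^p=0$. Let $H=\mathbb Z/p\mathbb Z$ act on $W=\mathbb A^n_k$, a generator acting by unipotent Jordan blocks of sizes $d_1,\dots,d_l$. Put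
\[
V/G=\operatorname{Spec}k[V]^\delta ,\qquad W/H=\operatorname{Spec}k[W]^H ,
\]
and write $o$ for the image of the origin in either quotient. Both are normal and of finite type. For $V/G$ this holds because $k[V]^\delta$ is the intersection of $k[V]$ with a subfield of its fraction field, and because $k[x_i^p: i\in\mathcal I]\subset k[V]^\delta\subset k[V]$. Both are factorial, so their canonical sheaves $\omega$ are invertible; generators will be exhibited below.

The two groups are fibers of one family, the subgroups $\{T^p=a^{p-1}T\}$ of the additive group: for $a\ne0$ the fiber is $\mathbb Z/p\mathbb Z$, for $a=0$ it is $\alpha_p$. So one may guess that $V/G$ and $W/H$ have the same invariants. On the other hand the quotient maps look very different. The map $W\to W/H$ is generically \'etale (if $D_{\mathbf d}>0$), while $V\to V/G$ is a homeomorphism, because $k[V]^\delta$ contains all $p$-th powers.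

We order the blocks so that $d_1=\max_\lambda d_\lambda$ and put $x=x^1_1$. The standing hypothesis is $D_{\mathbf d}\ge2$; it implies $d_1\ge2$, and we put $y=x^1_2$. It excludes the trivial action ($D_{\mathbf d}=0$) and the case of a single nontrivial block, of size $2$ ($D_{\mathbf d}=1$), in which the generator of $H$ is a pseudo-reflection.

\subsection{Stringy motives}

Let $K_0'(\mathrm{Var}_k)$ be the quotient of the Grothendieck ring of $k$-varieties by the relations $[X]=[Y]$ whenever there is a radicial surjective morphism $Y\to X$. (Radicial means injective on points with values in every field.) Let $\mathbb L=[\mathbb A^1]$ and $\mathcal M'=K_0'(\mathrm{Var}_k)[\mathbb L^{-1}]$. Let $F_m\subset\mathcal M'$ be the subgroup generated by the classes $[X]\mathbb L^{-i}$ with $\dim X-i\le-m$, and let $\hat{\mathcal M}'$ be the completion with respect to $(F_m)$. We adjoin an element $\infty$, the value of every divergent sum or integral.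

Let $X$ be $V/G$ or $W/H$. The arc space $J_\infty X$ maps to the jet schemes by $\pi_m\colon J_\infty X\to J_mX$. The motivic measure $\mu_X$ is normalized by $\mu_X(\pi_m^{-1}(A))=[A]\mathbb L^{-nm}$ for stable cylinders; details are recalled in Section~\ref{sec:measures}. The $\omega$-Jacobian ideal $\mathcal J_X\subset\mathcal O_X$ is defined by $\operatorname{Im}(\Omega^n_X\to\omega_X)=\mathcal J_X\omega_X$. It measures how far algebraic $n$-forms are from generating the canonical sheaf. The stringy motives are
\[
M_{\mathrm{st}}(X)=\int_{J_\infty X}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X ,\qquad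
M_{\mathrm{st}}(X)_o=\int_{\pi_0^{-1}(o)}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X
\]
in $\hat{\mathcal M}'\cup\{\infty\}$. The factor $\mathbb L^{\operatorname{ord}\mathcal J_X}$ replaces the measure $\mu_X$ by the volume defined by a generator of $\omega_X$.

\subsection{Spaces of torsors}

Let $K=k((t))$. The $H$-torsors over $\operatorname{Spec}K$ are classified by $\Delta_H=K/\wp(K)$, $\wp(z)=z^p-z$. Each class has a unique representative $f=\sum_{i<0,\,p\nmid i}a_it^i$, a finite sum. Let $\Delta_{H,0}=\{0\}$ and, for $j>0$ with $p\nmid j$, let $\Delta_{H,j}$ be the set of $f$ with $\operatorname{ord}f=-j$; here $j$ is the ramification jump, and $\Delta_{H,j}\cong\mathbb G_m\times\mathbb A^{j-1-\lfloor j/p\rfloor}$. The measure on $\Delta_H$ is $\mu_H(A)=[A]$ for constructible $A\subset\Delta_{H,j}$, extended additively.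

An $\alpha_p$-torsor over $\operatorname{Spec}K$ is $\operatorname{Spec}K[s]/(s^p-\sigma)$ with the derivation $d/ds$, and depends only on the class of $\sigma$ in $\Delta_G=K/K^p$. Each class has a unique representative $f=\sum_{p\nmid i}a_it^i$ with $a_i=0$ for $i\ll0$: drop from $\sigma$ all terms whose exponent is divisible by $p$. Let $\tau_q(f)=\sum_{i\le q}a_it^i$; in particular we get $\tau_0\colon\Delta_G\to\Delta_H$. A cylinder of level $q$ is a set $\mathcal T=\tau_q^{-1}(\tau_q(\mathcal T))$ with $\tau_q(\mathcal T)$ constructible, and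
\[
\mu_G(\mathcal T)=[\tau_q(\mathcal T)]\,\mathbb L^{-(q-\lfloor q/p\rfloor)} .
\]
For $q\ge0$ the number $q-\lfloor q/p\rfloor$ counts the integers in $[1,q]$ prime to $p$. For constructible $A\subset\Delta_{H,j}$ we have $\mu_G(\tau_0^{-1}(A))=[A]$. Put $\Delta_{G,j}=\tau_0^{-1}(\Delta_{H,j})$; if $f\in\Delta_{G,j}$, we call $j$ the jump of $f$. Throughout, $j$ runs through $0$ and the positive integers prime to $p$.

For $j\ge0$ define the shift functions
\[
\mathrm{sht}(j)=\mathrm{sht}_{\mathbf d}(j)=\sum_\lambda\sum_{i=1}^{d_\lambda-1}\Bigl\lfloor\frac{ij}p\Bigr\rfloor ,\qquad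
\mathrm{sht}'(j)=\mathrm{sht}'_{\mathbf d}(j)=\sum_\lambda\sum_{i=1}^{d_\lambda-1}\Bigl\lceil\frac{ij}p\Bigr\rceil-n ,
\]
regarded as functions on $\Delta_H$ with value $\mathrm{sht}(j)$, $\mathrm{sht}'(j)$ on $\Delta_{H,j}$, and on $\Delta_G$ via $\tau_0$. For a function $\psi\colon\Delta_G\to\mathbb Z$ with cylinder fibers put $\int_{\Delta_G}\mathbb L^\psi d\mu_G=\sum_{i\in\mathbb Z}\mu_G(\psi^{-1}(i))\mathbb L^i$, and similarly for $\Delta_H$. Since $\mu_G(\Delta_{G,j})=[\Delta_{H,j}]$, the integrals of $\mathbb L^{-\mathrm{sht}}$ over $\Delta_G$ and $\Delta_H$ agree, and so do those of $\mathbb L^{-\mathrm{sht}'}$.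

By a theorem of Yasuda, if $D_{\mathbf d}\ge2$ then $M_{\mathrm{st}}(W/H)_o=\int_{\Delta_H}\mathbb L^{-\mathrm{sht}}d\mu_H$ and $M_{\mathrm{st}}(W/H)=\int_{\Delta_H}\mathbb L^{-\mathrm{sht}'}d\mu_H$, and these are finite if and only if $D_{\mathbf d}\ge p$. The problem posed in \cite{TY} is whether $V/G$ satisfies the same formulas with $\Delta_H$ replaced by $\Delta_G$.

\subsection{Results}

\begin{theorem}\label{thm:main}
If $D_{\mathbf d}\ge2$, then in $\hat{\mathcal M}'\cup\{\infty\}$
\begin{align*}
M_{\mathrm{st}}(V/G)_o&=\int_{\Delta_G}\mathbb L^{-\mathrm{sht}_{\mathbf d}}\,d\mu_G=M_{\mathrm{st}}(W/H)_o,\\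
M_{\mathrm{st}}(V/G)&=\int_{\Delta_G}\mathbb L^{-\mathrm{sht}'_{\mathbf d}}\,d\mu_G=M_{\mathrm{st}}(W/H).
\end{align*}
\end{theorem}

The equality holds torsor by torsor. Write $V(x)$ for the zero locus of $x$ in the quotient. Over $x\neq0$ the map $V\to X=V/G$ is an $\alpha_p$-torsor, by \eqref{eq:coords} below. So an arc of $X$ that is not contained in $V(x)$ has a generic torsor, the pullback of $V\to X$ to the generic point of the arc. Sets of arcs and of torsors are understood through their points over all algebraically closed fields $k'\supset k$.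

\begin{theorem}\label{thm:refined}
Let $D_{\mathbf d}\ge2$ and $X=V/G$. Let $\mathcal T\subset\Delta_G$ be such that every $\mathcal T_j=\mathcal T\cap\Delta_{G,j}$ is a cylinder, of a level that may depend on $j$. Let $J_\infty X^{\mathcal T}$ be the set of arcs not contained in $V(x)$ whose generic torsor has class in $\mathcal T$. Then in $\hat{\mathcal M}'\cup\{\infty\}$
\begin{align*}
\int_{J_\infty X^{\mathcal T}}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X&=\sum_j\mu_G(\mathcal T_j)\,\mathbb L^{-\mathrm{sht}'(j)},\\
\int_{J_\infty X^{\mathcal T}\cap\pi_0^{-1}(o)}\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X&=\sum_j\mu_G(\mathcal T_j)\,\mathbb L^{-\mathrm{sht}(j)} .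
\end{align*}
\end{theorem}

The same method gives the corresponding result for $W/H$ (Theorem~\ref{thm:H}), which reproves Yasuda's theorem. Section~\ref{sec:values} contains the explicit value and shows that both equalities fail when $D_{\mathbf d}\le1$.

\subsection{Why it is true}\label{ssec:why}

An arc of $X$ outside $V(x)$ gives an $\alpha_p$-torsor over $K$ and an equivariant map from it to $V$. Let $f\in\Delta_G$ be the class of the torsor and $s_0$ its coordinate with $s_0^p=f$. The equivariant maps to $V$ are exactly the maps $\mathbf x\mapsto\exp(s_0N)u$ with $u\in K^n$. So an arc is a pair $(f,u)$, and two things have to be shown.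

\emph{Integrality.} Which pairs come from arcs? Those with $u$ in a lattice $\Lambda_j\subset K^n$ that depends only on the jump $j$ of $f$, and whose volume is exactly $\mathbb L^{-\mathrm{sht}'(j)}$. For arcs with origin $o$ the lattice is smaller and has volume $\mathbb L^{-\mathrm{sht}(j)}$.

\emph{Measure.} The measure $\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X$ is the product of $\mu_G$ and the standard measure in $u$.

Integrating over $u$ first gives Theorem~\ref{thm:refined}. Section~\ref{sec:example} carries this out by hand in the smallest case. Sections~\ref{sec:coords} and~\ref{sec:arcs} give the coordinates, the canonical form and the integrality criterion in general. Sections~\ref{sec:measures} and~\ref{sec:change} supply the measure theory, and Section~\ref{sec:proof} puts the pieces together.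

\section{The smallest case: $p=2$, $\mathbf d=(2,2)$}\label{sec:example}

Let $p=2$, with coordinates $x_1,y_1,x_2,y_2$ and $\delta=x_1\partial_{y_1}+x_2\partial_{y_2}$. Put $\alpha=y_1^2$, $\beta=y_2^2$ and $q=x_1y_2+x_2y_1$. These are invariant, and
\[
q^2=x_1^2\beta+x_2^2\alpha .
\]
This hypersurface is $X=V/G$: it is singular only along $x_1=x_2=0$, in codimension two, hence normal; its function field has index $2$ in $k(V)$, so it is the field of invariants; and $k[V]$ is integral over its coordinate ring. A generator of $\omega_X$ is the residue form, obtained by dividing by the derivative $x_1^2$ of the equation with respect to $\beta$: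
\[
\eta=x_1^{-2}\,dx_1\wedge dx_2\wedge d\alpha\wedge dq ,
\]
and $\mathcal J_X=(x_1^2,x_2^2)$ is generated by the partial derivatives. Where $x_1\neq0$ put $s=y_1/x_1$, $\sigma=s^2$, $c=y_2+sx_2$. Then $x_1,\sigma,x_2,c$ are coordinates, and
\begin{equation}\label{eq:exarc}
\alpha=x_1^2\sigma,\qquad \beta=c^2+\sigma x_2^2,\qquad q=x_1c,\qquad \eta=x_1\,dx_1\wedge d\sigma\wedge dx_2\wedge dc .
\end{equation}

Write $O=k[[t]]$ and consider a point of $X$ over $K$ with $x_1\ne0$. Write $\sigma=f+b^2$, where $f$ consists of the odd terms of $\sigma$, and put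
\[
u=(u_1,u_2,u_3,u_4)=(x_1,\ bx_1,\ x_2,\ c+bx_2).
\]
By \eqref{eq:exarc}, $\alpha=u_1^2f+u_2^2$ and $\beta=u_3^2f+u_4^2$. In each sum the first term has only odd exponents and the second only even ones, so nothing cancels: $\alpha$ and $\beta$ are integral iff all four terms are. On an arc $x_1=u_1$ and $x_2=u_3$ must be integral too. Let $-j$ be the order of the polar part of $f$, and $j=0$ if there is none. If $j>0$, then $u_1^2f$ and $u_3^2f$ are integral iff $2\operatorname{ord}u_1\ge j$ and $2\operatorname{ord}u_3\ge j$. If $j=0$, they are integral as soon as $u_1$ and $u_3$ are. So the point is an arc iff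
\[
u_1,u_3\in t^{\lceil j/2\rceil}O,\qquad u_2,u_4\in O ;
\]
$q$ is then integral because $q^2=x_1^2\beta+x_2^2\alpha$. This is the lattice $\Lambda_j$.

Now the volume, normalized by $\operatorname{vol}(O)=\mathbb L$. Splitting $\sigma$ into $f$ and $b$ decomposes the volume of $\sigma$ into $\mu_G$ and the volume of $b$. For fixed $x_1$ of order $e$, the substitution $u_2=x_1b$ multiplies the volume by $\mathbb L^{-e}$, and $u_4$ is a translate of $c$. The factor $\mathbb L^{-e}$ is exactly the factor $x_1$ in $\eta$. So $\eta$ gives the product volume in $(f,u)$, and the torsors with jump $j$ contribute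
\[
[\Delta_{H,j}]\operatorname{vol}(\Lambda_j)=[\Delta_{H,j}]\,\mathbb L^{4-2\lceil j/2\rceil}=[\Delta_{H,j}]\,\mathbb L^{-\mathrm{sht}'(j)} .
\]
With $[\Delta_{H,0}]=1$ and $[\Delta_{H,2m+1}]=(\mathbb L-1)\mathbb L^m$ the total is
\[
M_{\mathrm{st}}(X)=\mathbb L^4+\sum_{m\ge0}(\mathbb L-1)\mathbb L^{m}\,\mathbb L^{2-2m}=\mathbb L^4+\mathbb L^3 .
\]

As a check, not used later, blow up $x_1=x_2=q=0$. In the chart $x_2=x_1\theta$, $q=x_1\nu$ the equation becomes $\beta=\nu^2+\theta^2\alpha$, so the chart is smooth with coordinates $x_1,\theta,\alpha,\nu$, and $\eta=dx_1\wedge d\theta\wedge d\alpha\wedge d\nu$. The chart $x_1=x_2\theta$ is symmetric, and the two cover the blow-up, since $x_1=x_2=0$ forces $q=0$ on the exceptional fibers. So the blow-up is a crepant resolution, and by the usual transformation rule its class is $M_{\mathrm{st}}(X)$. Off the center it is $[X]-\mathbb L^2=\mathbb L^4-\mathbb L^2$, because $q$ is determined by its square. Over $(\alpha,\beta)$ the exceptional fiber $q^2=\beta x_1^2+\alpha x_2^2$ projects bijectively to the line $[x_1:x_2]$.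 The total is $\mathbb L^4-\mathbb L^2+\mathbb L^2(\mathbb L+1)=\mathbb L^4+\mathbb L^3$, as found above.

Four points need work in general: there is no equation for $X$ from which to read off $\omega_X$; parity has to be replaced by orders modulo $p$; the volume in coordinates over $K$ has to be compared with $\mu_X$; and extracting $b$ from $b^p$ is not a morphism. The last point is harmless because radicial bijections are invisible in $K_0'(\mathrm{Var}_k)$.

\section{Coordinates and the canonical form}\label{sec:coords}

From now on $D_{\mathbf d}\ge2$ and, until Section~\ref{sec:H}, $X=V/G$ unless stated otherwise. For an element $b$ of a commutative $k$-algebra put $\exp(bN)=\sum_{i<p}b^iN^i/i!$. Because $N^p=0$ we have $\exp(bN)\exp(b'N)=\exp((b+b')N)$. This is where $d_\lambda\le p$ is used.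

\subsection{Straightening the derivation}

Put $s=y/x$, so $\delta s=1$ on $k[V]_x$, and $\mathcal I'=\mathcal I\setminus\{(1,1),(1,2)\}$. Let
\[
c=\exp(-sN)\mathbf x .
\]
Since $N^p=0$, $\delta\exp(-sN)=-N\exp(-sN)$, and so $\delta c=-N\exp(-sN)\mathbf x+\exp(-sN)N\mathbf x=0$. Moreover $c^1_1=x$, $c^1_2=y-sx=0$ and $\mathbf x=\exp(sN)c$. Hence $k[V]_x=k[x^{\pm1},(c_i)_{i\in\mathcal I'}][s]$. These are $n$ generators in dimension $n$, so they are algebraically independent, and $\delta=\partial/\partial s$. With $\sigma=s^p$ we obtain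
\begin{equation}\label{eq:coords}
k[X]_x=k[x^{\pm1},\sigma,(c_i)_{i\in\mathcal I'}],\qquad k[V]_x=k[X]_x[s]/(s^p-\sigma).
\end{equation}
Since $dx\wedge dy=x\,dx\wedge ds$ and $x^\lambda_m$ is $c^\lambda_m$ plus a polynomial in $s$ and the $c^\lambda_{m'}$ with $m'<m$,
\begin{equation}\label{eq:forms}
\bigwedge_{i\in\mathcal I}dx_i=\pm x\,dx\wedge ds\wedge\bigwedge_{i\in\mathcal I'}dc_i .
\end{equation}

\subsection{The canonical form}

Formula \eqref{eq:forms} suggests a candidate for a generator of $\omega_X$: replace $ds$ by $d\sigma$. For an \'etale quotient map one could simply descend the form $\bigwedge dx_i$. Here $V\to X$ is purely inseparable and $d\sigma=0$ on $V$, so one needs another argument. The point is that, in codimension one, $V\to X$ is still a torsor.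

\begin{proposition}\label{prop:omega}
$\omega_X=\mathcal O_X\,\eta$ with $\eta=x\,dx\wedge d\sigma\wedge\bigwedge_{i\in\mathcal I'}dc_i$.
\end{proposition}

\begin{proof}
$X$ is normal and $\omega_X$ is reflexive, so it suffices to check the statement at the points of codimension one. On $X_x$ it is clear from \eqref{eq:coords}. As $V\to X$ is a homeomorphism, the only other point of codimension one is the image of the generic point of $\{x=0\}\subset V$. Let $R$ be the local ring of $X$ there and $S=k[V]_{(x)}$. If $g\in k[V]\setminus(x)$, then $g^p\in k[X]\setminus(x)$ and $1/g=g^{p-1}/g^p$. So $S$ is the localization of $k[V]$ at $k[X]\setminus(x)$, and $S^\delta=R$. Both $R$ and $S$ are discrete valuation rings. Let $L=\operatorname{Frac}R=k(x,\sigma,(c_i)_{i\in\mathcal I'})$, the field of $\delta$-constants in $k(V)$.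

\emph{Step 1: there is $\tilde s\in S$ with $\delta\tilde s=1$.} This is the only place in the treatment of $V/G$ where $D_{\mathbf d}\ge2$, rather than $d_1\ge2$, is used. There are two cases.

If a second block, say the one with $\lambda=2$, has size at least $2$, take $\tilde s=x^2_2/x^2_1$.

Otherwise all other blocks have size $1$, so $d_1\ge3$ and $p\ge3$. Put $z=x^1_3$ and $\phi=y^2-2xz$. Then $\delta\phi=2yx-2xy=0$, and $\phi\equiv y^2$ modulo $x$ is a unit of $S$. Take
\[
\tilde s=\frac yx-\frac{y^p}{x\,\phi^{(p-1)/2}}=\frac{y}{\phi^{(p-1)/2}}\cdot\frac{\phi^{(p-1)/2}-(y^2)^{(p-1)/2}}{x} .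
\]
It lies in $S$ since the last numerator is divisible by $\phi-y^2=-2xz$, and $\delta\tilde s=1$ since $x$, $y^p$ and $\phi$ are invariant.

\emph{Step 2: $S=R[T]/(T^p-\tilde\sigma)$, where $\tilde\sigma=\tilde s^p\in R$ and $T\mapsto\tilde s$.} For $a\in S$ put $E(a)=\sum_{i<p}\frac{(-\tilde s)^i}{i!}\delta^ia$. The sum for $\delta E(a)$ telescopes to a multiple of $\delta^pa=0$, so $E(a)\in R$. In $\sum_{i<p}\frac{\tilde s^i}{i!}E(\delta^ia)$ the coefficient of $\delta^ra$ is $(\tilde s-\tilde s)^r/r!$ for $r<p$, and $\delta^ra=0$ for $r\ge p$, so this sum equals $a$. Hence $S=R[\tilde s]$. As $\delta\tilde s\neq0$, $\tilde s\notin L$ and $T^p-\tilde\sigma$ is irreducible over $L$. So the surjection $R[T]/(T^p-\tilde\sigma)\to S$ is one of torsion-free $R$-modules of the same rank $p$, and is an isomorphism.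

\emph{Step 3: comparing differentials.} Put $r=s-\tilde s$. Then $\delta r=0$, so $r\in L$, and $\tilde\sigma=\sigma-r^p$ gives $d\tilde\sigma=d\sigma$ in $\Omega_L$. Since $R$ and $S$ are regular and essentially of finite type over the perfect field $k$, $\Omega_R$ and $\Omega_S$ are free of rank $n$. By Step 2,
\[
\Omega_S=(\Omega_R\otimes_RS\oplus S\,d\tilde s)/(d\tilde\sigma) .
\]
Tensor with the residue field of $S$. The left side has dimension $n$, so $d\tilde\sigma$ is nonzero in $\Omega_R\otimes R/\mathfrak m_R$. Hence $\Omega_R$ has a basis $d\tilde\sigma,\beta_2,\dots,\beta_n$, and $\Omega_S$ has the basis $d\tilde s,\beta_2,\dots,\beta_n$. Write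
\[
\beta_2\wedge\dots\wedge\beta_n\equiv\rho\,dx\wedge\bigwedge_{i\in\mathcal I'}dc_i\mod d\sigma\wedge\Omega_L^{n-2},\qquad\rho\in L .
\]
Then $\Omega^n_R$ is generated by $\rho\,d\sigma\wedge dx\wedge\bigwedge dc_i$. In $\Omega_{\operatorname{Frac}S}$ we have $d\sigma=d(s^p)=0$, so the image of $dr$ lies in the span of $dx$ and the $dc_i$. Hence $\Omega^n_S$ is generated by
\[
\rho\,d\tilde s\wedge dx\wedge\bigwedge_{i\in\mathcal I'}dc_i=\rho\,ds\wedge dx\wedge\bigwedge_{i\in\mathcal I'}dc_i=\pm\rho x^{-1}\bigwedge_{i\in\mathcal I}dx_i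
\]
by \eqref{eq:forms}. But $\bigwedge_{\mathcal I}dx_i$ also generates $\Omega^n_S$. So $\rho x^{-1}\in S^\times\cap L=R^\times$, and $\Omega^n_R$ is generated by $x\,d\sigma\wedge dx\wedge\bigwedge dc_i=\pm\eta$.
\end{proof}

\begin{remark}\label{rem:refl}
For $\mathbf d=(2)$ the proposition fails. There $k[V]^\delta=k[x,y^p]$ and $\sigma=y^p/x^p$, so $\eta=x\,dx\wedge d\sigma=x^{1-p}\,dx\wedge d(y^p)$ has a pole of order $p-1$ along $x=0$. Additional blocks of size $1$ do not change this.
\end{remark}

\section{Arcs as equivariant maps}\label{sec:arcs}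

From now on $k'$ denotes an arbitrary algebraically closed field containing $k$, and $O=k'[[t]]$, $K=k'((t))$. Constructible sets, also in arc spaces and in $\Delta_G$, are described by their $k'$-points for all $k'$.

By \eqref{eq:coords} the $K$-points of $X_x$ are the vectors $w=(x,\sigma,v')$ with $x\in K^\times$, $\sigma\in K$ and $v'=(v_i)_{i\in\mathcal I'}$, where $v'$ gives the values of the $c_i$. We say that $w$ is an arc if it extends to an $O$-point of $X$, that is, if $h(w)\in O$ for all $h\in k[X]$. Let $v\in K^n$ be the vector with $v^1_1=x$, $v^1_2=0$ and the entries $v_i$ for $i\in\mathcal I'$. The torsor over the point is $\operatorname{Spec}K[s]/(s^p-\sigma)$, mapped to $V$ by $\mathbf x=\exp(sN)v$.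

Write $\sigma=f+b^p$, where $f$ is the sum of the terms with exponents prime to $p$. The element $b\in K$ exists and is unique because $k'$ is perfect. Then $f$ is the normal form of the torsor class. Put
\[
u=\exp(bN)v ,\qquad\text{so } u^1_1=x,\quad u^1_2=bx .
\]
With $s_0=s-b$ we have $s_0^p=f$ and $\mathbf x=\exp(s_0N)u$, as announced in Section~\ref{ssec:why}. The pair $(f,u)$ determines the point: $x=u^1_1$, $b=u^1_2/u^1_1$, $\sigma=f+b^p$ and $v=\exp(-bN)u$.

Let $f_-=\tau_0(f)$ be the polar part of $f$, and let $j=-\operatorname{ord}f_-$ if $f_-\ne0$, $j=0$ otherwise; so $f\in\Delta_{G,j}$. For $i=(\lambda,m)\in\mathcal I$ put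
\[
a_i(j)=\Bigl\lceil\frac{(d_\lambda-m)j}p\Bigr\rceil ,\qquad
a_i^o(j)=\begin{cases}1&\text{if }j=0\text{ or }m=d_\lambda,\\ a_i(j)&\text{if }j>0\text{ and }m<d_\lambda,\end{cases}
\]
and $\Lambda_j=\bigoplus_it^{a_i(j)}Oe_i$, $\Lambda^o_j=\bigoplus_it^{a_i^o(j)}Oe_i$.

\begin{lemma}\label{lem:arcs}
The point $w$ is an arc of $X$ iff $u\in\Lambda_j$. It is an arc with origin $o$ iff $u\in\Lambda^o_j$.
\end{lemma}

\begin{proof}
\emph{Reduction to $p$-th powers.} The functions $x_i^p$ lie in $k[X]$, so they are integral on arcs. Conversely suppose $x_i^p(w)\in O$ for all $i$, and let $h\in k[X]\subset k[V]$. Then $h^p$ is a polynomial in the $x_i^p$, so $h(w)^p\in O$ and $h(w)\in O$. Hence $w$ is an arc iff all $x_i^p(w)\in O$. In the same way, using $h$ without constant term, $w$ is an arc with origin $o$ iff all $x_i^p(w)\in tO$.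

\emph{The $p$-th powers.} Denote by $[p]$ the operation of raising the entries of a vector to the $p$-th power. The entries of $N$ and the numbers $1/i!$, $i<p$, lie in $\mathbb F_p$. So $\mathbf x=\exp(sN)c$ gives
\[
(x_i^p(w))_i=\exp(\sigma N)v^{[p]}=\exp(fN)\exp(b^pN)v^{[p]}=\exp(fN)u^{[p]} .
\]
Since $f-f_-\in O$ and $\exp((f-f_-)N)\in GL_n(O)$, the condition is
\begin{equation}\label{eq:cond}
\exp(f_-N)\,u^{[p]}\in O^n\qquad(\text{respectively }\in tO^n).
\end{equation}

\emph{Orders modulo $p$.} If $j=0$, then $f_-=0$ and \eqref{eq:cond} says $u\in O^n=\Lambda_0$, respectively $u\in tO^n=\Lambda_0^o$. Let $j>0$. The $(\lambda,m)$-entry in \eqref{eq:cond} is $\sum_{i=0}^{m-1}f_-^i(u^\lambda_{m-i})^p/i!$. The order of a nonzero $i$-th term is congruent to $-ij$ modulo $p$. As $p\nmid j$ and $0\le i\le p-1$, these orders are distinct, so the order of the sum is the minimum of the orders of its terms. Hence \eqref{eq:cond} says that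
\[
p\operatorname{ord}(u^\lambda_m)-ij\ge0\quad(\text{respectively}\ge1)\qquad\text{for all }(\lambda,m)\text{ and }0\le i\le d_\lambda-m .
\]
The strongest condition is the one with $i=d_\lambda-m$. In the first case it reads $\operatorname{ord}u^\lambda_m\ge a_{(\lambda,m)}(j)$. In the second case, if $m<d_\lambda$ then $p\nmid(d_\lambda-m)j$, so equality in $p\operatorname{ord}(u^\lambda_m)\ge(d_\lambda-m)j$ is impossible and the condition is unchanged. If $m=d_\lambda$, it is $\operatorname{ord}u^\lambda_m\ge1$.
\end{proof}

\begin{lemma}\label{lem:exponents}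
\begin{enumerate}
\item[(1)] $n-\sum_{i\in\mathcal I}a_i(j)=-\mathrm{sht}'(j)$ and $n-\sum_{i\in\mathcal I}a^o_i(j)=-\mathrm{sht}(j)$.
\item[(2)] Let $\Lambda$ be $\Lambda_j$ or $\Lambda^o_j$. Then $\exp(\beta N)\Lambda=\Lambda$ for $\beta\in O$. Consequently, if $b_-\in t^{-1}k'[t^{-1}]$ is the polar part of $b$, then $u\in\Lambda$ iff $\exp(b_-N)v\in\Lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) We have $\sum_ia_i(j)=\sum_\lambda\sum_{i=1}^{d_\lambda-1}\lceil ij/p\rceil=\mathrm{sht}'(j)+n$. For $j=0$ the second equality reads $n-n=0$. For $j>0$ we have $\sum_ia_i^o(j)=l+\sum_ia_i(j)$, and the double sum has $n-l$ terms, so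
\[
n-\sum_ia_i^o(j)=-\sum_\lambda\sum_{i=1}^{d_\lambda-1}\Bigl(\Bigl\lceil\frac{ij}p\Bigr\rceil-1\Bigr)=-\sum_\lambda\sum_{i=1}^{d_\lambda-1}\Bigl\lfloor\frac{ij}p\Bigr\rfloor ,
\]
because $p\nmid ij$.

(2) Within each block the exponents do not increase with $m$. For $a^o$ with $j>0$ the last step uses $\lceil j/p\rceil\ge1$. So $N\Lambda\subset\Lambda$, and $\exp(\beta N)$ and its inverse $\exp(-\beta N)$ preserve $\Lambda$. Apply this to $\beta=b-b_-$.
\end{proof}

Thus $\Lambda_j$ and $\Lambda_j^o$ have volumes $\mathbb L^{-\mathrm{sht}'(j)}$ and $\mathbb L^{-\mathrm{sht}(j)}$ when $O^n$ has volume $\mathbb L^n$. It remains to justify the measure-theoretic half of the argument.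

\section{Classes and motivic integrals}\label{sec:measures}

\subsection{Dimension and convergence}

Call an element $\alpha\in\mathcal M'$ \emph{effective} if it can be written as a finite, possibly empty sum $\alpha=\sum_a[X_a]\mathbb L^{-i_a}$ with $X_a\neq\emptyset$. Put $\dim\alpha=\max_a(\dim X_a-i_a)$, and $\dim\alpha=-\infty$ for the empty sum.

\begin{lemma}\label{lem:dim}
For effective $\alpha$, $\alpha\in F_m$ iff $\dim\alpha\le-m$. In particular $\dim\alpha$ depends only on the element $\alpha$, and a nonempty sum is not $0$.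
\end{lemma}

\begin{proof}
``If'' is the definition of $F_m$. Conversely let the sum for $\alpha$ be nonempty and let $\alpha=\sum_b\pm[Y_b]\mathbb L^{-l_b}$ with $\dim Y_b-l_b\le-m$. After multiplication by a power of $\mathbb L$ this is an identity in $K_0'(\mathrm{Var}_k)$, which follows from finitely many scissor relations and relations given by radicial surjective morphisms. All these data are defined over a finitely generated $\mathbb F_p$-subalgebra $R_0\subset k$. After localizing $R_0$, the morphisms stay radicial and surjective, fiber dimensions over $\operatorname{Spec}R_0$ are constant, and the irreducible components of the $X_a$ have geometrically irreducible fibers. Specialize at a closed point with residue field $\mathbb F_q$ and count $\mathbb F_{q^r}$-points. Counting is additive. It is invariant under radicial surjective morphisms, because the fiber over a rational point is a single point with purely inseparable, hence trivial, residue extension. Up to a common power of $q^r$, by Lang--Weil the left side grows at least like a positive constant times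 $q^{r\dim\alpha}$, since all contributions are nonnegative, and the right side is $O(q^{-rm})$. Letting $r\to\infty$ gives $\dim\alpha\le-m$. The remaining assertions follow, since $0\in F_m$ for all $m$.
\end{proof}

This gives the following rules for countable families of effective elements. Such a family is summable iff the dimensions of its terms tend to $-\infty$, that is, for every $m$ only finitely many terms have dimension $>-m$. If so, its sum lies in the closure of $F_m$ iff all its terms have dimension $\le-m$: up to the closure of $F_m$ the sum equals the finite sum of the terms of dimension $>-m$, to which Lemma~\ref{lem:dim} applies. So the dimension of the sum is well defined and is the maximum of the dimensions of the terms. Finally, suppose the terms are grouped into summable subfamilies. Each group has finitely many terms of dimension $>-m$, and it has such a term iff the dimension of its sum is $>-m$. So the whole family is summable iff the family of the sums of the groups is, and then the total sums agree.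

\subsection{Fibers that are affine-linear as sets}

The class of a constructible set is the sum of the classes of the pieces of a finite partition into locally closed subsets. A piecewise morphism is a map given by morphisms on such pieces.

\begin{lemma}\label{lem:affine}
Let $Z\subset\mathbb A^M$ and $Y$ be constructible sets and $Z\to Y$ a piecewise morphism such that, for every $k'$, the fiber over every $k'$-point of $Y$ is a translate of an $r$-dimensional linear subspace of $k'^M$. Then $[Z]=\mathbb L^r[Y]$ in $K_0'(\mathrm{Var}_k)$.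
\end{lemma}

For $r=0$ the lemma says that a piecewise morphism that is bijective on $k'$-points for all $k'$ preserves classes.

\begin{proof}
The idea is that the fibers become affine spaces after a purely inseparable base change, which does not affect classes. Replace $Z$ by its graph, a constructible subset of $Y\times\mathbb A^M$. By noetherian induction we may assume that $Y$ is an integral affine variety, and need only treat some dense open subset of $Y$. Let $\kappa$ be the function field of $Y$, $\bar\kappa$ an algebraic closure and $\kappa'\subset\bar\kappa$ the perfect closure of $\kappa$. The generic fiber $Z_{\bar\kappa}$ is an affine-linear subspace, stable under $\operatorname{Gal}(\bar\kappa/\kappa')$. By Galois descent the space of polynomials of degree $\le1$ vanishing on it is spanned by polynomials over $\kappa'$. This linear system is consistent over $\bar\kappa$, hence over $\kappa'$. So $Z_{\kappa'}$ is an affine-linear subspace over $\kappa'$ with a $\kappa'$-point, and all of this is defined over a finite purely inseparable extension $\kappa_1=\kappa(\theta_1,\dots,\theta_\nu)$.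 After shrinking $Y$ there is an integer $h$ such that all $\theta_i^{p^h}\in\mathcal O(Y)$. Put $Y'=\operatorname{Spec}\mathcal O(Y)[\theta_1,\dots,\theta_\nu]$. The morphism $Y'\to Y$ is finite, surjective and radicial, because the $p^h$-th power of every function on $Y'$ comes from $Y$.

Two constructible subsets of $Y'\times\mathbb A^M$ that agree over the generic point agree over a dense open subset. So after shrinking $Y$ the preimage $Z'$ of $Z$ in $Y'\times\mathbb A^M$ is a closed subset isomorphic to $Y'\times\mathbb A^r$. As $Y'\times\mathbb A^M\to Y\times\mathbb A^M$ is a finite homeomorphism, $Z$ is closed in $Y\times\mathbb A^M$, and $Z'\to Z$ is radicial and surjective. Hence $[Z]=[Z']=\mathbb L^r[Y']=\mathbb L^r[Y]$.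
\end{proof}

\subsection{Motivic integrals on a singular variety}

Let $X$ be an affine variety of dimension $n$. A cylinder is a set $A=\pi_m^{-1}(\pi_m(A))\subset J_\infty X$ with $\pi_m(A)$ constructible. It is \emph{stable}, of level $m$, if for all $m'\ge m$ the map $\pi_{m'+1}(A)\to\pi_{m'}(A)$ is a piecewise trivial fibration with fiber $\mathbb A^n$. Then $\mu_X(A)=[\pi_{m'}(A)]\mathbb L^{-nm'}$ for all $m'\ge m$. If $A'\subset A$ is a cylinder and $A$ is stable, then for large $m'$ the set $\pi_{m'+1}(A')$ is the preimage of $\pi_{m'}(A')$ in $\pi_{m'+1}(A)$, so $A'$ is stable. Thus intersections and differences of stable cylinders are stable.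

For $E\subset J_\infty X$ and $F\colon E\to\mathbb Z\cup\{\infty\}$ put
\[
\int_E\mathbb L^Fd\mu_X=\sum_i\mu_X(A_i)\mathbb L^{F(A_i)} ,
\]
whenever there are countably many disjoint stable cylinders $A_i\subset E$ on which $F$ is constant and finite, with $E\setminus\bigcup A_i\subset J_\infty Y$ for a closed $Y\subsetneq X$. We recall why this is well defined.

\begin{lemma}\label{lem:integral}
\begin{enumerate}
\item[(1)] If $Y$ is an affine scheme of finite type of dimension $r$, then $\pi_m(J_\infty Y)$ is contained in a closed subset of $J_mY$ of dimension $\le(m+1)r$.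
\item[(2)] Let $A=N_0\sqcup\bigsqcup_iB_i$ with $A$, $B_i$ stable cylinders and $N_0\subset J_\infty Y$, $Y\subsetneq X$ closed. Then $\sum_i\mu_X(B_i)$ converges to $\mu_X(A)$, and $\dim\mu_X(A)=\max_i\dim\mu_X(B_i)$ if $A\ne\emptyset$.
\item[(3)] $\int_E\mathbb L^Fd\mu_X$ does not depend on the choice of the $A_i$ and $Y$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The idea is to deform $J_mY$ into $Y^{m+1}$. Choose distinct $a_0,\dots,a_m\in k$, put $P=\prod_i(t-a_is)$, and let $\mathcal W\to\mathbb A^1_s$ be the Weil restriction of $Y$ along the finite free $k[s]$-algebra $k[s][t]/(P)$; its points over a $k[s]$-algebra $R_1$ are the $R_1[t]/(P)$-points of $Y$. Over $s\neq0$ it is $Y^{m+1}\times\mathbb G_m$, of dimension $(m+1)r+1$; over $s=0$ it is $J_mY$. So the closure of $\mathcal W_{s\ne0}$ meets $J_mY$ in a closed subset of dimension $\le(m+1)r$. Let $\gamma\in Y(k'[[t]])$. The ring $k'[[s]][t]/(P)$ is $s$-adically complete, and $t^{m+1}$ is divisible by $s$ in it, so $t\mapsto t$ defines a homomorphism from $k'[[t]]$ to it. Hence $\gamma$ gives a $k'[[s]]$-point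 of $\mathcal W$ whose special point is $\pi_m(\gamma)$, so $\pi_m(\gamma)$ lies in that closed subset.

(2) Let $A$ be stable of level $m_0$ and $m\ge m_0$. As $\dim Y\le n-1$, (1) gives a closed $Z_m\subset J_mX$ of dimension $\le(m+1)(n-1)$ with $N_0\subset\pi_m^{-1}(Z_m)$. The set $A$ is covered by the $B_i$ and $\pi_m^{-1}(Z_m)$, all constructible in the affine scheme $J_\infty X$. The constructible topology is compact, so finitely many $B_1,\dots,B_h$ together with $\pi_m^{-1}(Z_m)$ suffice. Thus $A=B_1\sqcup\dots\sqcup B_h\sqcup R_m$ with a stable cylinder $R_m\subset A\cap\pi_m^{-1}(Z_m)$. The fibers of $\pi_{m'}(A)\to\pi_m(A)$ have dimension $n(m'-m)$, so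
\[
\dim\mu_X(R_m)\le(m+1)(n-1)-nm=n-1-m ,
\]
and the same bound holds for every $B_i\subset R_m$, $i>h$. Let $m\to\infty$.

(3) Given two choices $(A_i)$ and $(A'_{i'})$, apply (2) to the partitions of $A_i$ and of $A'_{i'}$ into the stable cylinders $A_i\cap A'_{i'}$ and a subset of some $J_\infty Y$. By the dimension statement in (2), the dimensions of the terms of the double family tend to $-\infty$ iff those of the first family do, iff those of the second do. In that case all sums agree.
\end{proof}

\subsection{Bounded cylinders in $K^n$}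

A \emph{bounded cylinder} $B\subset K^n$ is a set contained in $(t^{-R}O)^n$ for some $R$, stable under translation by $\prod_it^{Q_i}O$ for some $Q_i$, and such that $B/\prod t^{Q_i}O$ is a constructible subset, defined over $k$, of the affine space $\prod_it^{-R}O/t^{Q_i}O$. Put
\[
\mu(B)=\Bigl[B/\prod\nolimits_it^{Q_i}O\Bigr]\,\mathbb L^{\sum_i(1-Q_i)} .
\]
This is independent of the $Q_i$. We have $\mu(O^n)=\mathbb L^n$, and $\mu(\bigoplus t^{a_i}Oe_i)=\mathbb L^{\sum(1-a_i)}$.

\section{Change of variables}\label{sec:change}

In this section only the following is used: $X$ is a normal affine variety of dimension $n$, $\xi_1\in k[X]$,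
\[
k[X]_{\xi_1}=k[\xi_1^{\pm1},\xi_2,\dots,\xi_n],\qquad \omega_X=\mathcal O_X\eta,\qquad \eta=\pm\xi_1\,d\xi_1\wedge\dots\wedge d\xi_n .
\]
For $V/G$ take $\xi=(x,\sigma,(c_i)_{i\in\mathcal I'})$. Fix generators $g=(g_1,\dots,g_M)$ of $k[X]$ with $g_1=\xi_1$, so $X\subset\mathbb A^M$. Each $g_i$ is a Laurent polynomial in $\xi$ in which only $\xi_1$ occurs with negative exponents, and $\xi=\Xi(g)$ for a vector $\Xi$ of Laurent polynomials in which only the first variable occurs with negative exponents. For $e\ge0$ put
\[
\mathcal A_e=\{\gamma\in J_\infty X:\operatorname{ord}\xi_1(\gamma)=e\},\qquad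
\mathcal B_e=\{w\in K^n:\operatorname{ord}w_1=e,\ g(w)\in O^M\} .
\]
Then $g\colon\mathcal B_e\to\mathcal A_e$ is a bijection on $k'$-points with inverse $\Xi$. Arcs outside $\bigsqcup_e\mathcal A_e$ lie in $J_\infty(V(\xi_1))$ and are negligible.

The set $\mathcal B_e$ is bounded, because $w=\Xi(g(w))$ with $g(w)$ integral and the only denominators are powers of an element of order $e$. Given this bound, $\operatorname{ord}w_1=e$, $g_i(w)\in O$, and $\operatorname{ord}h_0(g(w))\ge h$ for $h_0\in k[X]$ are algebraic conditions on finitely many coefficients of $w$, where the leading coefficient of $w_1$ may be inverted. So $\mathcal B_e$ and $\mathcal B_{e,h}=\{w\in\mathcal B_e:\operatorname{ord}\mathcal J_X(g(w))=h\}$ are bounded cylinders. Since $X_{\xi_1}$ is smooth, $\mathcal J_X$ contains a power of $\xi_1$, and only finitely many $h$ occur for given $e$.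

\begin{proposition}\label{prop:change}
Let $B\subset\mathcal B_e$ be a bounded cylinder. Then $A=g(B)$ is a finite disjoint union of stable cylinders on which $\operatorname{ord}\mathcal J_X$ is constant, and
\[
\int_A\mathbb L^{\operatorname{ord}\mathcal J_X}d\mu_X=\mathbb L^{-e}\mu(B) .
\]
\end{proposition}

The exponent $e$ is the order of the coefficient $\xi_1$ of $\eta$. The difficulty is that $g$ has poles. We compare $w$ and $g(w)$ through the lattice of tangent vectors that $g$ makes integral. Its index is computed by $\eta$ and $\mathcal J_X$.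

\begin{proof}
We may assume $B\subset\mathcal B_{e,h}$. Denote Jacobian matrices by primes. For $w\in\mathcal B_e$ and $\gamma=g(w)$ let
\[
P_w=\{v\in K^n:g'(w)v\in O^M\},\qquad T_w=g'(w)K^n,\qquad S_w=g'(w)P_w=T_w\cap O^M .
\]

\emph{Estimates.} There is a constant $C\ge0$, depending only on $e$, such that for all $w\in\mathcal B_e$, $\gamma=g(w)$:
\begin{enumerate}
\item[(a)] $w\in t^{-C}O^n$, and $g'(w)$ and $\Xi'(\gamma)$ have entries in $t^{-C}O$;
\item[(b)] for $v\in t^qO^n$ with $q>e$: $g(w+v)-g(w)-g'(w)v\in t^{2q-C}O^M$;
\item[(c)] for $\gamma'\in\mathcal A_e$ with $\gamma'-\gamma\in t^qO^M$, $q>e$: $\Xi(\gamma')-\Xi(\gamma)\in t^{q-C}O^n$.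
\end{enumerate}
Indeed the entries of $w$ and $\gamma$ have orders bounded below in terms of $e$, and the entry occurring with negative exponents has order exactly $e$; this gives (a). For (b) expand each monomial at $w+v$, using $(w_1+v_1)^a=\sum_{i\ge0}\binom aiw_1^{a-i}v_1^i$. The $i$-th term has order $\ge ae+i(q-e)$, so the series converges. The other entries of $v$ have order $\ge q\ge q-e$, and the remaining factors are bounded below. So the part of total degree $r$ in $v$ has order $\ge r(q-e)-c_0$ with $c_0$ depending only on $e$. The parts with $r\ge2$ give (b), and the parts with $r\ge1$ of the analogous expansion of $\Xi$ give (c).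

From $\Xi\circ g=\mathrm{id}$ we get $\Xi'(\gamma)g'(w)=1$. With (a) this gives
\begin{equation}\label{eq:lattice}
t^CO^n\subset P_w\subset t^{-C}O^n ,
\end{equation}
so $P_w$ is a lattice.

\emph{(i) Fibers. For $m\ge3C+e$ and $w\in\mathcal B_e$,
$\{w'\in\mathcal B_e:g(w')\equiv g(w)\bmod t^{m+1}\}=w+t^{m+1}P_w$.}
For $v\in t^{-C}O^n$ we have $t^{m+1}v\in t^{m+1-C}O^n$ with $m+1-C>e$. So (b) gives
\begin{equation}\label{eq:taylor}
g(w+t^{m+1}v)\equiv g(w)+t^{m+1}g'(w)v\mod t^{m+2} ,
\end{equation}
because $2(m+1-C)-C\ge m+2$. If $v\in P_w$, then $v\in t^{-C}O^n$ by \eqref{eq:lattice}. The first entry of $w+t^{m+1}v$ has order $e$, and by \eqref{eq:taylor} $g(w+t^{m+1}v)$ is integral and congruent to $g(w)$ modulo $t^{m+1}$. Conversely, if $w'\in\mathcal B_e$ and $g(w')\equiv g(w)$ modulo $t^{m+1}$, then by (c) $w'=w+t^{m+1}v$ with $v\in t^{-C}O^n$, and \eqref{eq:taylor} gives $g'(w)v\in O^M$.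

\emph{(ii) Index. For $w\in\mathcal B_{e,h}$ the determinant of a basis of $P_w$ has order $-e-h$; equivalently $\dim P_w/t^QO^n=nQ+e+h$ whenever $t^QO^n\subset P_w$.}
$T_w$ is the tangent space of $X$ at the smooth $K$-point $\gamma_K$, and $S_w=T_w\cap O^M$ is a direct summand of $O^M$ of rank $n$. The module $\gamma^*\Omega_X$ is generated by the $dg_i$, which restrict to the coordinate functions on $T_w\subset K^M$. So the image of $\gamma^*\Omega_X$ in $\gamma_K^*\Omega_X=\operatorname{Hom}(T_w,K)$ is the image of $(O^M)^\vee$, which is $S_w^\vee$ because $S_w$ is a direct summand. So the image of $\gamma^*\Omega^n_X$ is $\bigwedge^nS_w^\vee=O\theta$ for a generator $\theta$. By the definition of $\mathcal J_X$ this image is also generated by the $\gamma^*(h_0)\eta$, $h_0\in\mathcal J_X$, so it is $t^hO\eta$. Hence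
\[
O\,d\xi_1\wedge\dots\wedge d\xi_n=t^{-e}O\eta=t^{-e-h}O\theta .
\]
The isomorphism $g'(w)\colon K^n\to T_w$ carries $P_w$ to $S_w$. Through it $d\xi_1\wedge\dots\wedge d\xi_n$ becomes the determinant, and $\theta$ a generator of $\bigwedge^nP_w^\vee$. Evaluating on a basis of $P_w$ gives the claim.

\emph{(iii) Measure.} Take $m\ge3C+e$ so large that $B$ is stable under translation by $t^{m+1-C}O^n$. Let $\gamma'\in J_\infty X$ be congruent to $g(w)$, $w\in B$, modulo $t^{m+1}$. As $m\ge e$, $\gamma'\in\mathcal A_e$. So by (i) and \eqref{eq:lattice} $\gamma'\in g(w+t^{m+1}P_w)\subset A$. Hence $A=\pi_m^{-1}(\pi_m(A))$. Put $Z=B/t^{m+1+C}O^n$. By (i) and \eqref{eq:lattice}, $w\mapsto g(w)\bmod t^{m+1}$ is a well-defined surjective map $Z\to\pi_m(A)$. Evaluated at truncated representatives $w$, its coefficients are regular functions where $\operatorname{ord}w_1=e$. So it is a morphism and $\pi_m(A)$ is constructible. By (i) its geometric fibers are the sets $(w+t^{m+1}P_w)/t^{m+1+C}O^n$, affine-linear of dimension $\dim P_w/t^CO^n=nC+e+h$ by (ii). Lemma~\ref{lem:affine}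 gives $[Z]=\mathbb L^{nC+e+h}[\pi_m(A)]$. Since $\mu(B)=[Z]\mathbb L^{-n(m+C)}$,
\begin{equation}\label{eq:measure}
\mu(B)=\mathbb L^{e+h}\,[\pi_m(A)]\,\mathbb L^{-nm} .
\end{equation}

\emph{(iv) Stability.} By (i) and \eqref{eq:taylor} the fibers of $\pi_{m+1}(A)\to\pi_m(A)$ over $k'$-points are translates of $S_w/tS_w$. We must show that they are affine-linear over the residue field of the point, not just over its perfect closure. To this end we describe them by a linear system in the coefficients of the jet. Let $F=(F_1,\dots,F_R)$ generate the ideal of $X\subset\mathbb A^M$. As $X_{\xi_1}$ is smooth of dimension $n$, the $(M-n)$-minors of $F'$ generate an ideal of $k[X]$ containing some $\xi_1^a$. So for $\gamma\in\mathcal A_e$ the matrix $F'(\gamma)$ has rank $M-n$ over $K$ and elementary divisors $t^{e_i}$ with $e_i\le c_1:=ae$; its kernel in $O^M$ is $S_w$, $w=\Xi(\gamma)$.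

Let $m$ be as in (iii) and $m\ge c_1$. Let $\gamma=g(w)\in A$, let $\tilde\gamma$ be its truncation to degree $\le m$, and let $\Phi\subset k'^M$ be the set of $\mathsf y$ such that $\tilde\gamma+t^{m+1}\mathsf y$ modulo $t^{m+2}$ lies in $\pi_{m+1}(A)$. As just said, $\Phi$ is a translate of the $n$-dimensional space $S_w/tS_w\subset k'^M$. Let $\Phi'$ be the set of $\mathsf y$ for which there is $\mathsf z\in(k'[t]/t^{c_1+1})^M$ with
\[
\mathsf z\equiv\mathsf y\bmod t,\qquad F(\tilde\gamma)+t^{m+1}F'(\tilde\gamma)\mathsf z\equiv0\bmod t^{m+c_1+2} .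
\]
For an arc $\tilde\gamma+t^{m+1}\mathsf z$ of $X$, Taylor expansion of $F(\tilde\gamma+t^{m+1}\mathsf z)=0$, with $2m+2\ge m+c_1+2$, shows that $\mathsf z$ satisfies this congruence. So $\Phi\subset\Phi'$. Since $F'(\tilde\gamma)\equiv F'(\gamma)$ modulo $t^{m+1}$ and $m\ge c_1$, the affine space $\Phi'$ has direction $\{\mathsf z\bmod t:F'(\gamma)\mathsf z\equiv0\bmod t^{c_1+1}\}$. Put $F'(\gamma)$ in Smith normal form. The condition says that the $i$-th of the first $M-n$ new coordinates of $\mathsf z$ is divisible by $t^{c_1+1-e_i}$, and $c_1+1-e_i\ge1$. Modulo $t$ it says that these coordinates vanish, so the direction is $S_w/tS_w$. Hence $\Phi=\Phi'$.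

Now $\Phi'$ is the projection of the solution set of a linear system with coefficients in the residue field of the point $\pi_m(\gamma)$. So over each point of $\pi_m(A)$ the fiber of $\pi_{m+1}(A)\to\pi_m(A)$ is an $n$-dimensional affine-linear subspace defined over the residue field. Spreading out, the map is a piecewise trivial $\mathbb A^n$-fibration. This holds for all large $m$, so $A$ is a stable cylinder, and \eqref{eq:measure} says $\mathbb L^h\mu_X(A)=\mathbb L^{-e}\mu(B)$.
\end{proof}

\section{Proof of the theorems}\label{sec:proof}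

Let $X=V/G$ and let $\mathcal T$ be as in Theorem~\ref{thm:refined}. Fix $j$ and let $\Lambda=\bigoplus_it^{a_i}Oe_i$ be either $\Lambda_j$ or $\Lambda_j^o$. Write $a_1,a_2$ for the exponents at $(1,1)$ and $(1,2)$; by the monotonicity noted in the proof of Lemma~\ref{lem:exponents}, $a_1\ge a_2\ge0$. For $e\ge0$ let
\[
B_{e,j}=\{w=(x,\sigma,v'):\ \operatorname{ord}x=e,\ f\in\mathcal T_j,\ u\in\Lambda\},
\]
where $(f,u)$ is the pair attached to $w$ in Section~\ref{sec:arcs}. By Lemma~\ref{lem:arcs}, $B_{e,j}\subset\mathcal B_e$. The next proposition is the precise form of the statement that $\mathbb L^{-\operatorname{ord}x}\,dx\,d\sigma\,dv'$ is the product measure in $(f,u)$.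

\begin{proposition}\label{prop:volume}
$B_{e,j}=\emptyset$ if $e<a_1$. If $e\ge a_1$, then $B_{e,j}$ is a bounded cylinder and
\[
\mathbb L^{-e}\mu(B_{e,j})=\mu_G(\mathcal T_j)\cdot\mu(\{u\in\Lambda:\operatorname{ord}u^1_1=e\})
=\mu_G(\mathcal T_j)\,(\mathbb L-1)\mathbb L^{-e}\,\mathbb L^{\sum_{i\ne(1,1)}(1-a_i)} .
\]
\end{proposition}

\begin{proof}
Let $U=\langle e_i\rangle_{i\in\mathcal I'}$, an $N$-stable subspace; put $U_O=\bigoplus_{\mathcal I'}Oe_i$ and $\Lambda_U=\bigoplus_{\mathcal I'}t^{a_i}Oe_i$. By Lemma~\ref{lem:exponents}(2) the condition $u\in\Lambda$ is $\exp(b_-N)v\in\Lambda$. The entries of $\exp(b_-N)v$ at $(1,1)$ and $(1,2)$ are $x$ and $b_-x$. Its $U$-component is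
\[
\exp(b_-N)v'+x\sum_{i=2}^{p-1}\frac{b_-^i}{i!}e^1_{1+i} .
\]
So the conditions are: $e\ge a_1$; $b_-\in t^{a_2-e}O$; and $v'$ lies in a certain coset of $\exp(-b_-N)\Lambda_U$. Let $e\ge a_1$.

\emph{Truncation.} The pole order of $b_-$ is bounded. Hence there are $Q$ with $t^QU_O\subset\exp(-b_-N)\Lambda_U$ for all these $b_-$, and $Q'>e$ such that the coset depends only on $b_-$ and $x\bmod t^{Q'}$. Since $\det\exp(-b_-N)=1$, the coset modulo $t^QU_O$ is affine-linear of dimension $\sum_{i\in\mathcal I'}(Q-a_i)$. Let $q\ge0$ be a level of $\mathcal T_j$. Changing $\sigma$ by an element of $t^{q+1}O$ changes neither $b_-$ nor $\tau_q(f)$. So $B_{e,j}$ is bounded and is stable under changing $x$, $\sigma$, $v'$ by $t^{Q'}O$, $t^{q+1}O$, $t^QU_O$. The truncated set is constructible. In terms of the coefficients of $x$, $v'$, $b_-$ and those of $\sigma$ not coming from $b_-^p$, it is given by algebraic conditions and $\tau_q(f)\in\tau_q(\mathcal T_j)$. Passing from the coefficients of $b_-$ to their $p$-th powers, which are the coefficients of $\sigma$, is a universal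 homeomorphism of affine spaces over $k$, which preserves constructibility.

\emph{The base.} Forget $v'$. What remains is the set of pairs $(\sigma\bmod t^{q+1},\ x\bmod t^{Q'})$ described as follows. The coefficients of $\sigma$ at exponents $\le q$ prime to $p$ form a point of $\tau_q(\mathcal T_j)$. The coefficients at $pi'$ vanish for $i'<a_2-e$ and are free for $a_2-e\le i'\le\lfloor q/p\rfloor$; since $a_2-e\le0\le q$, there are $e-a_2+1+\lfloor q/p\rfloor$ free ones. The condition $\operatorname{ord}x=e$ contributes $(\mathbb L-1)\mathbb L^{Q'-1-e}$. These three conditions are independent, so the base is a product.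

\emph{The volume.} The fiber over a point of the base is the above coset. It is affine-linear as a set, but its equations involve the $p$-th roots that form $b_-$. This is exactly the situation of Lemma~\ref{lem:affine}, which gives
\[
\mu(B_{e,j})=[\tau_q(\mathcal T_j)]\,\mathbb L^{e-a_2+1+\lfloor q/p\rfloor}\,(\mathbb L-1)\mathbb L^{Q'-1-e}\,\mathbb L^{\sum_{\mathcal I'}(Q-a_i)}\cdot\mathbb L^{(1-Q')-q+\sum_{\mathcal I'}(1-Q)} .
\]
Since $\mu_G(\mathcal T_j)=[\tau_q(\mathcal T_j)]\mathbb L^{-(q-\lfloor q/p\rfloor)}$, the right side is $\mu_G(\mathcal T_j)(\mathbb L-1)\mathbb L^{(1-a_2)+\sum_{\mathcal I'}(1-a_i)}$. Multiply by $\mathbb L^{-e}$. The middle expression of the proposition is the same, because $\{\operatorname{ord}u^1_1=e\}$ has measure $(\mathbb L-1)\mathbb L^{-e}$ in $K$ and $t^{a_i}O$ has measure $\mathbb L^{1-a_i}$.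
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}]
By Proposition~\ref{prop:omega} and \eqref{eq:coords}, Section~\ref{sec:change} applies. By Lemma~\ref{lem:arcs} and the bijections $\mathcal B_e\to\mathcal A_e$, the sets $g(B_{e,j})$ formed with $\Lambda=\Lambda_j$ (respectively $\Lambda=\Lambda_j^o$) are a countable partition of $J_\infty X^{\mathcal T}$ (respectively of $J_\infty X^{\mathcal T}\cap\pi_0^{-1}(o)$). By Propositions~\ref{prop:change} and~\ref{prop:volume}, the integral is the sum over all $j$ and all $e\ge a_1$, with $a_i=a_i(j)$ (respectively $a_i=a_i^o(j)$), of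
\[
I_{j,e}=\mu_G(\mathcal T_j)\,(\mathbb L-1)\mathbb L^{-e}\,\mathbb L^{\sum_{i\ne(1,1)}(1-a_i)} .
\]
For fixed $j$, $\sum_{e\ge a_1}(\mathbb L-1)\mathbb L^{-e}=\mathbb L^{1-a_1}$, and so
\[
I_j:=\sum_eI_{j,e}=\mu_G(\mathcal T_j)\,\mathbb L^{n-\sum_ia_i} ,
\]
which by Lemma~\ref{lem:exponents}(1) is $\mu_G(\mathcal T_j)\mathbb L^{-\mathrm{sht}'(j)}$ (respectively $\mu_G(\mathcal T_j)\mathbb L^{-\mathrm{sht}(j)}$). All terms are effective. By the grouping rule after Lemma~\ref{lem:dim}, the double family $(I_{j,e})$ converges iff $\sum_jI_j$ does, and then the sums agree; otherwise both sides are $\infty$.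
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $\mathcal T=\Delta_G$. Then $J_\infty X^{\mathcal T}$ is $J_\infty X$ up to the negligible set $J_\infty(V(x))$, and $\mu_G(\Delta_{G,j})=[\Delta_{H,j}]$. The functions $\mathrm{sht}$ and $\mathrm{sht}'$ are nondecreasing in $j$, and unbounded because some $d_\lambda\ge2$. So their level sets are finite unions of sets $\Delta_{G,j}$, and grouping the terms gives $\sum_jI_j=\int_{\Delta_G}\mathbb L^{-\mathrm{sht}'}d\mu_G$, respectively $\int_{\Delta_G}\mathbb L^{-\mathrm{sht}}d\mu_G$. These equal the integrals over $\Delta_H$, which are $M_{\mathrm{st}}(W/H)$ and $M_{\mathrm{st}}(W/H)_o$ by Yasuda's theorem, or by Theorem~\ref{thm:H} below.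
\end{proof}

\section{The value, and sharpness of the hypothesis}\label{sec:values}

Let $\mathbf d$ be arbitrary for the moment and write $j>0$ as $j=pm+i$ with $1\le i\le p-1$. Then
\[
\mathrm{sht}(j)=mD_{\mathbf d}+\mathrm{sht}(i),\qquad[\Delta_{H,j}]=(\mathbb L-1)\mathbb L^{m(p-1)+i-1},\qquad \mathrm{sht}'(j)=\mathrm{sht}(j)-l .
\]
The last equality holds because $\lceil i'j/p\rceil=\lfloor i'j/p\rfloor+1$ for the $n-l$ terms of the sum. So the terms $[\Delta_{H,j}]\mathbb L^{-\mathrm{sht}(j)}$ and $[\Delta_{H,j}]\mathbb L^{-\mathrm{sht}'(j)}$ have dimension $m(p-1-D_{\mathbf d})+O(1)$. If $D_{\mathbf d}\ge2$, the stringy motives are therefore finite iff $D_{\mathbf d}\ge p$. In that case summing geometric series over $m$ gives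
\begin{align*}
M_{\mathrm{st}}(V/G)_o&=1+\frac{(\mathbb L-1)\sum_{i=1}^{p-1}\mathbb L^{i-1-\mathrm{sht}(i)}}{1-\mathbb L^{p-1-D_{\mathbf d}}},\\
M_{\mathrm{st}}(V/G)&=\mathbb L^n+\mathbb L^l\bigl(M_{\mathrm{st}}(V/G)_o-1\bigr).
\end{align*}
For $p=2$, $\mathbf d=(2,2)$ this is $1+\mathbb L$ and $\mathbb L^4+\mathbb L^3$, in agreement with Section~\ref{sec:example}.

For $D_{\mathbf d}=0$ the shift functions are constant on infinitely many $\Delta_{G,j}$; in the next statement the integrals over $\Delta_G$ are read as sums over $j$.

\begin{proposition}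
If $D_{\mathbf d}\le1$, the two formulas for $V/G$ fail: $M_{\mathrm{st}}(V/G)=\mathbb L^n$ and $M_{\mathrm{st}}(V/G)_o=1$, while $\sum_j[\Delta_{H,j}]\mathbb L^{-\mathrm{sht}'(j)}$ and $\sum_j[\Delta_{H,j}]\mathbb L^{-\mathrm{sht}(j)}$ are $\infty$.
\end{proposition}

\begin{proof}
If $D_{\mathbf d}=0$, then $\delta=0$ and $V/G=\mathbb A^n$. If $D_{\mathbf d}=1$, the only nontrivial block has size $2$, and $k[V]^\delta$ is the polynomial ring on $x$, $y^p$ and the other coordinates. So in both cases $V/G\cong\mathbb A^n$, $\mathcal J=(1)$, and the stringy motives are $\mathbb L^n$ and $1$. The computation of dimensions above is valid for every $\mathbf d$, and $p-1-D_{\mathbf d}\ge0$, so the dimensions of the terms do not tend to $-\infty$.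
\end{proof}

For $D_{\mathbf d}=1$, what breaks down is the formula for the canonical form; see Remark~\ref{rem:refl}.

\section{The group $\mathbb Z/p\mathbb Z$ by the same method}\label{sec:H}

Let again $D_{\mathbf d}\ge2$. The matrix $\exp(N)-1$ is $N$ times an invertible matrix commuting with $N$, so $\exp(N)$ has Jordan type $\mathbf d$. Hence we may choose coordinates $\mathbf x$ on $W$ in which the generator of $H$ acts by $\mathbf x\mapsto\exp(N)\mathbf x$. As before, put $x=x^1_1$, which is invariant.

\begin{theorem}\label{thm:H}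
Let $D_{\mathbf d}\ge2$ and let $\mathcal T\subset\Delta_H$ be such that all $\mathcal T_j=\mathcal T\cap\Delta_{H,j}$ are constructible. The integral of $\mathbb L^{\operatorname{ord}\mathcal J}$, $\mathcal J=\mathcal J_{W/H}$, over the arcs of $W/H$ not contained in $V(x)$ whose generic torsor has class in $\mathcal T$, respectively over those of them with origin $o$, is
\[
\sum_j[\mathcal T_j]\,\mathbb L^{-\mathrm{sht}'(j)},\qquad\text{respectively}\qquad\sum_j[\mathcal T_j]\,\mathbb L^{-\mathrm{sht}(j)} .
\]
So it equals the corresponding integral over the arcs of $V/G$ with torsor class in $\tau_0^{-1}(\mathcal T)$.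
\end{theorem}

For $\mathcal T=\Delta_H$ this is Yasuda's theorem.

\begin{proof}
\emph{Coordinates and canonical form.} Put $s=x^1_2/x$ and $c=\exp(-sN)\mathbf x$ as before. The generator fixes $x$, maps $s$ to $s+1$, and maps $c$ to $\exp(-(s+1)N)\exp(N)\mathbf x=c$. So
\[
k[W]_x=k[x^{\pm1},(c_i)_{i\in\mathcal I'}][s],\qquad k[W]^H_x=k[x^{\pm1},\sigma,(c_i)_{i\in\mathcal I'}],\qquad\sigma:=s^p-s .
\]
The second equality holds because the right side is a normal ring of invariants over which $k[W]_x$ is integral, and its fraction field has index $p$ in $k(W)$. The fixed locus of every nontrivial element is $\{Nv=0\}$. It has codimension $\sum_\lambda(d_\lambda-1)\ge2$, since $D_{\mathbf d}\ge2$ means that some $d_\lambda\ge3$ or at least two are equal to $2$. So $W\to W/H$ is \'etale in codimension one. The form $\bigwedge dx_i$ is invariant, and by \eqref{eq:forms} and $d\sigma=-ds$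
\[
\bigwedge_{i\in\mathcal I}dx_i=\pm x\,dx\wedge d\sigma\wedge\bigwedge_{i\in\mathcal I'}dc_i .
\]
Hence it descends to a generator of $\omega_{W/H}$, and Section~\ref{sec:change} applies to $W/H$.

\emph{Integrality.} A point $w=(x,\sigma,v')$ with $x\ne0$ has torsor algebra $E=K[z]/(z^p-z-\sigma)$, and $k[W]\to E$ is $\mathbf x\mapsto\exp(zN)v$. As $k[W]$ is integral over $k[W]^H$ and $O$ is integrally closed, $w$ is an arc iff the entries of $\exp(zN)v$ are integral over $O$. Write uniquely
\[
\sigma=f_-+b_-^p-b_-+\sigma_+ ,
\]
with $f_-$ a reduced representative as in the definition of $\Delta_H$, $b_-\in t^{-1}k'[t^{-1}]$ and $\sigma_+\in O$. Indeed, let $\sigma_{-i}$ and $\beta_i$ be the coefficients of $t^{-i}$ in $\sigma$ and $b_-$. The coefficients at exponents divisible by $p$ give $\beta_i^p=\sigma_{-pi}+\beta_{pi}$, which has a unique solution by descending induction on $i$. Then the coefficient of $f_-$ at $t^{-i}$, $p\nmid i$, is $\sigma_{-i}+\beta_i$. By Hensel's lemma choose $\beta\in O$ with $\beta^p-\beta=\sigma_+$, and put $z_1=z-b_--\beta$. Then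 $z_1^p-z_1=f_-$, so the torsor class is $f_-$. Let $j$ be its jump and put $u=\exp((b_-+\beta)N)v$. Then $\exp(zN)v=\exp(z_1N)u$.

Suppose $j>0$. Then $E$ is a totally ramified field extension of degree $p$ with $\operatorname{ord}z_1=-j/p$. The nonzero terms $z_1^iu^\lambda_{m-i}/i!$, $0\le i\le p-1$, of an entry have orders that are pairwise distinct modulo $\mathbb Z$. So $\exp(z_1N)u$ is integral iff $\operatorname{ord}u^\lambda_m\ge ij/p$ for all $(\lambda,m)$ and $0\le i\le d_\lambda-m$, i.e.\ iff $u\in\Lambda_j$. If $j=0$, then $E\cong K^p$ with $z_1\in\mathbb F_p$ on each factor, and the condition is $u\in O^n=\Lambda_0$. The origin of $W$ is the only point over $o$. So the arc has origin $o$ iff the entries lie in all maximal ideals of the integral closure of $O$ in $E$. For $j>0$ this means that they have positive order, i.e.\ $\operatorname{ord}u^\lambda_m>ij/p$ for the same indices. As in Lemma~\ref{lem:arcs}, this is $u\in\Lambda^o_j$. For $j=0$ it means $u\in tO^n=\Lambda_0^o$. Finally, since $\beta\in O$, Lemma~\ref{lem:exponents}(2) shows that each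 condition is equivalent to the same condition on $\exp(b_-N)v$.

\emph{Volume.} Define $B_{e,j}$ as in Section~\ref{sec:proof}, with $f_-\in\mathcal T_j$ in place of $f\in\mathcal T_j$. For $e<a_1$ it is empty. Let $e\ge a_1$. As in Proposition~\ref{prop:volume} the conditions are $f_-\in\mathcal T_j$, $b_-\in t^{a_2-e}O$, and that $v'$ lies in the same coset of $\exp(-b_-N)\Lambda_U$ as there. Of $\sigma$ they involve only the polar part, so we truncate $\sigma$ modulo $O$, with normalizing factor $\mathbb L$, and $x$, $v'$ modulo $t^{Q'}O$, $t^QU_O$ as before. The truncated set is the image of a constructible set under a morphism, hence constructible. The admissible polar parts of $\sigma$ are the image of $\mathcal T_j\times\mathbb A^{e-a_2}$ under $(f_-,b_-)\mapsto f_-+b_-^p-b_-$, which is injective on $k'$-points by uniqueness. By Lemma~\ref{lem:affine} with $r=0$ their class is $[\mathcal T_j]\mathbb L^{e-a_2}$. Lemma~\ref{lem:affine}, applied to the projection forgetting $v'$, now gives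
\[
\mu(B_{e,j})=[\mathcal T_j]\,\mathbb L^{e-a_2}\,(\mathbb L-1)\mathbb L^{Q'-1-e}\,\mathbb L^{\sum_{\mathcal I'}(Q-a_i)}\cdot\mathbb L^{(1-Q')+1+\sum_{\mathcal I'}(1-Q)} ,
\]
so $\mathbb L^{-e}\mu(B_{e,j})=[\mathcal T_j](\mathbb L-1)\mathbb L^{-e}\,\mathbb L^{\sum_{i\neq(1,1)}(1-a_i)}$. This is the formula of Proposition~\ref{prop:volume} with $[\mathcal T_j]$ in place of $\mu_G(\mathcal T_j)$. The summation in the proof of Theorem~\ref{thm:refined} applies without change. The last assertion follows from that theorem and $\mu_G(\tau_0^{-1}(\mathcal T_j))=[\mathcal T_j]$.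
\end{proof}

\begin{thebibliography}{9}
\bibitem{TY} Fabio Tonini and Takehiko Yasuda, \emph{Notes on the motivic McKay correspondence for the group scheme $\alpha_{p}$}, arXiv:1803.09558 (2018).
\end{thebibliography}

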